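\title{Missing digits measures near manifolds of finite type}

\begin{abstract}
Let $\lambda$ be the natural measure on the set of points of $[0,1]^n$ whose base $p$ digits lie in a prescribed set, and let $M\subset\mathbb R^n$ be a compact smooth submanifold that has finite order of contact with every hyperplane. We prove that there is a number $\sigma(M)>0$ such that $\lambda(M^\delta)\ll\delta^{n-\dim M}$ whenever $\dim_{\mathrm H}\lambda>n-\sigma(M)$, where $M^\delta$ is the $\delta$-neighborhood of $M$. The number $\sigma(M)$ is explicit and depends only on $n$ and on the maximal order of contact. For manifolds without boundary we also treat nonuniform digit weights, obtain an asymptotic formula that is uniform over all translates of $M$, and bound the box dimension of the intersection of a translate with the missing digits set. Examples show that $\sigma$ must depend on $M$ and that the finite type hypothesis cannot be dropped.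
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $n\ge2$ and $p\ge2$ be integers and let $D\subset\{0,\dots,p-1\}^n$ be nonempty. The \emph{missing digits set} $K_{p,D}\subset[0,1]^n$ consists of the points $x=\sum_{j\ge1}d_jp^{-j}$ with all digits $d_j\in D$, and the \emph{missing digits measure} $\lambda=\lambda_{p,D}$ is the distribution of $\sum_{j\ge1}d_jp^{-j}$ when the $d_j$ are independent and uniformly distributed on $D$. Its Hausdorff dimension is $\dim_{\mathrm H}\lambda=\log\#D/\log p\le n$. Let $M\subset\mathbb R^n$ be a compact smooth submanifold, possibly with boundary, of dimension $d$ and codimension $r=n-d$, and let $M^\delta$ be the set of points at distance less than $\delta$ from $M$. How much mass does $\lambda$ give to $M^\delta$ as $\delta\to0$? We write $A\ll B$ if $A\le CB$ with a constant $C$ that may depend on $M$ and $\lambda$ but not on $\delta\in(0,1)$.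

Three computations suggest an answer. Put $s=\dim_{\mathrm H}\lambda$.

\emph{Covering.} The set $M^\delta$ is covered by $O(\delta^{-d})$ balls of radius $2\delta$, and each has $\lambda$-mass $\ll\delta^s$ (Lemma~\ref{lem:energy}). Hence $\lambda(M^\delta)\ll\delta^{s-d}$. If no digit is missing, then $\lambda$ is Lebesgue measure on $[0,1]^n$, $s=n$, and the bound is $\delta^{r}$. In general it is larger than $\delta^r$ by the factor $\delta^{-(n-s)}$.

\emph{A flat manifold.} This factor can be really present. Let $n=2$, let $D=\{0,\dots,p-1\}\times\{0,\dots,p'-1\}$ with $2\le p'<p$, and let $M=[0,1]\times\{0\}$. A point whose second coordinate begins with $j$ zeros lies within $p^{-j}$ of $M$, and such points have mass $(p')^{-j}=p^{-j(s-1)}$. So $\lambda(M^\delta)\gg\delta^{s-1}$, and $s<2$ can be as close to $2$ as we wish.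

\emph{A typical translate.} By Fubini's theorem, $\int_{\mathbb R^n}\lambda((M+z)^\delta)\,dz$ is the Lebesgue measure of $M^\delta$, which is $\ll\delta^r$. On average over translates, $\lambda$ behaves like Lebesgue measure, whatever $s$ is.

The segment above is bad because it stays aligned with the $p$-adic grid at all scales. A manifold that bends away from every hyperplane cannot do that, and one would guess that it behaves like a typical translate, at least when few digits are missing. The bending condition is the following. By a \emph{parametrization} of $M$ around $y$ we mean a smooth map $\phi$ with injective derivative that maps an open subset of $\mathbb R^d$ (at a boundary point, a relatively open subset of a closed half-space, with one-sided derivatives) homeomorphically onto a neighborhood of $y=\phi(u_0)$ in $M$. The manifold $M$ is of \emph{finite type} if for every such $\phi$ and $u_0$ and every unit vector $\eta\in\mathbb R^n$ there is a multi-index $\alpha$ with $|\alpha|\ge1$ and $\partial^\alpha(\eta\cdot\phi)(u_0)\ne0$. This forces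 $d\ge1$. The following conjecture is posed in \cite{Yu}.

\begin{quote}
\emph{Let $M\subset\mathbb R^n$ be a manifold of finite type. Then there is a number $\sigma=\sigma(M)>0$ such that $\lambda(M^\delta)\ll\delta^{n-\dim M}$ for each missing digits measure $\lambda$ with $\dim_{\mathrm H}\lambda>n-\sigma$.}
\end{quote}

The implied constant may depend on the base $p$, but $\sigma$ may not. We call $\sigma>0$ \emph{admissible} for $M$ if the stated bound holds for all missing digits measures of dimension larger than $n-\sigma$.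

\subsection{Results}

For $y\in M$ and a unit vector $\eta$ let $\kappa(y,\eta)$ be the least $|\alpha|\ge1$ with $\partial^\alpha(\eta\cdot\phi)(u_0)\ne0$. This is the order of vanishing of $\eta\cdot(\phi-y)$ at $u_0$, that is, the order of contact of $M$ at $y$ with the hyperplane through $y$ normal to $\eta$; by the chain rule it does not depend on $\phi$. If $\kappa(y_0,\eta_0)=j$, then some derivative of order $j$ is nonzero at $(y_0,\eta_0)$, hence nearby, so $\kappa\le j$ near $(y_0,\eta_0)$. Finitely many such neighborhoods cover $M\times S^{n-1}$, and therefore the \emph{maximal order of contact}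
\[
\kappa=\kappa(M)=\max_{y\in M,\ \eta\in S^{n-1}}\kappa(y,\eta)
\]
is finite. A plane curve with nonvanishing curvature has $\kappa=2$. A compact arc of the curve $(u,u^2,\dots,u^n)$ has $\kappa=n$, because $\eta\cdot(\phi(u)-\phi(u_0))$ runs through the multiples of all nonzero polynomials of degree at most $n$ that vanish at $u_0$. Put
\begin{equation}\label{eq:sigma}
b=\max(1,\kappa-1),\qquad \sigma(M)=\frac1{3b\,\bigl(18(n+1)b+1\bigr)} .
\end{equation}

\begin{theorem}\label{thm:main}
Let $M\subset\mathbb R^n$ be a compact smooth submanifold of finite type and let $\lambda$ be a missing digits measure with $\dim_{\mathrm H}\lambda>n-\sigma(M)$. Then $\lambda(M^\delta)\ll\delta^{n-\dim M}$ for $0<\delta<1$.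
\end{theorem}

Thus the conjecture holds. For a plane curve with nonvanishing curvature, $\sigma(M)=1/165$. The theorem then applies, for instance, to $p=10$ with one of the $100$ digit pairs removed, since $2-\dim_{\mathrm H}\lambda=\log(100/99)/\log10<1/198$.

The proof uses the uniform distribution of the digits only through an upper bound for the probability of a single digit. Let $w=(w_d)$ be a probability vector indexed by $\{0,\dots,p-1\}^n$ and let $\lambda_{p,w}$ be the law of $X=\sum_{j\ge1}d_jp^{-j}$ with independent digits $d_j$ of law $w$. Define $s$ and the \emph{deficiency} $\sigma_\lambda$ of $\lambda=\lambda_{p,w}$ by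
\[
\max_dw_d=p^{-s},\qquad\sigma_\lambda=n-s .
\]
Since $p^{-n}\le\max w\le1$, both $s$ and $\sigma_\lambda$ lie in $[0,n]$. For the uniform weight on $D$ we have $s=\log\#D/\log p=\dim_{\mathrm H}\lambda$. Let $V_r$ be the volume of the unit ball of $\mathbb R^r$ and let $\mathrm{vol}_M$ be the (unnormalized) volume measure of $M$. The upper box dimension of a nonempty bounded set $E$ is $\overline{\dim}_{\mathrm B}E=\limsup_{\delta\to0}\log N(E,\delta)/\log(1/\delta)$, where $N(E,\delta)$ is the largest number of points of $E$ with mutual distances at least $\delta$.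

\begin{theorem}\label{thm:ext}
Let $M\subset\mathbb R^n$ be a compact smooth submanifold of finite type without boundary, let $r=n-\dim M$, and let $\lambda=\lambda_{p,w}$ with $s>n-\sigma(M)$.
\begin{enumerate}
\item[(i)] $\lambda((M+z)^\delta)\ll\delta^r$ uniformly in $z\in\mathbb R^n$ and $\delta\in(0,1)$.
\item[(ii)] The image $\Lambda$ of the finite measure $\lambda\times\mathrm{vol}_M$ under $(x,y)\mapsto x-y$ has a bounded H\"older continuous density $f$.
\item[(iii)] There is $c_1>0$ such that $\lambda((M+z)^\delta)=V_r\delta^r\bigl(f(z)+O(\delta^{c_1})\bigr)$ uniformly in $z\in\mathbb R^n$ for all small $\delta$.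
\item[(iv)] If $\lambda$ is a missing digits measure $\lambda_{p,D}$, then $\overline{\dim}_{\mathrm B}\bigl(K_{p,D}\cap(M+z)\bigr)\le\dim_{\mathrm H}\lambda-(n-\dim M)$ for every $z$ for which the intersection is nonempty.
\end{enumerate}
\end{theorem}

When $\lambda$ is Lebesgue measure on $[0,1]^n$, the function $z\mapsto\mathrm{vol}_M\{y:z+y\in[0,1]^n\}$ is a density of $\Lambda$; in general $f(z)$ plays the role of the integral over $M+z$ of a density that $\lambda$ need not have. Part (iv) says that the codimension of the intersection is at least the sum $(n-s)+r$ of the two codimensions.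

\begin{proposition}\label{prop:limits}
\begin{enumerate}
\item[(a)] For even $N\ge2$ the set $M_N=\{x\in\mathbb R^2:x_1^N+(x_2-1)^N=1\}$ is a compact smooth curve of finite type, and no number larger than $1/N$ is admissible for $M_N$. So $\sigma$ must depend on $M$.
\item[(b)] There is a compact smooth curve in $\mathbb R^2$ for which no $\sigma>0$ is admissible. So finite type cannot be dropped.
\end{enumerate}
\end{proposition}

For fixed $n$ the number \eqref{eq:sigma} is of order $\kappa^{-2}$. The proof of (a) shows that $\kappa(M_N)=N$, so for these curves nothing above $1/\kappa$ is possible. We do not determine the optimal $\sigma(M)$.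

The heart of the paper is Proposition~\ref{prop:key}, proved in Section~\ref{sec:key}. Section~\ref{sec:cells} collects what we need about $\lambda$, Section~\ref{sec:parabola} shows the mechanism on a parabola, and Section~\ref{sec:local} turns finite type into decay of oscillatory integrals. The theorems are deduced in Sections~\ref{sec:upper} and~\ref{sec:asymp}, and Proposition~\ref{prop:limits} is proved in Section~\ref{sec:limits}.

\section{Cells, scales and an $L^2$ bound}\label{sec:cells}

We write $e(t)=e^{2\pi it}$, $\widehat g(\zeta)=\int g(x)e(-\zeta\cdot x)\,dx$ (and likewise for finite measures), $\|g\|_{C^1}=\sup|g|+\sup|\nabla g|$, and $B(x,t)$ for the open ball. In this section $\lambda=\lambda_{p,w}$ is arbitrary, and implied constants depend only on $n$, $\lambda$ and the function $\chi$ fixed below.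

\subsection{Self-similarity}

Let $l\ge0$. Every $a\in\{0,\dots,p^l-1\}^n$ can be written uniquely as $a=\sum_{j\le l}d_jp^{l-j}$ with $d_j\in\{0,\dots,p-1\}^n$. Put $w^{(l)}_a=\prod_{j\le l}w_{d_j}$, and let $\lambda_a$ be the law of $p^{-l}(a+X)$ with $X\sim\lambda$. Conditioning on the first $l$ digits gives
\begin{equation}\label{eq:cells}
\lambda=\sum_aw^{(l)}_a\lambda_a,\qquad w_a^{(l)}\le p^{-sl},\qquad\operatorname{supp}\lambda_a\subset p^{-l}(a+[0,1]^n).
\end{equation}
We call the cubes $p^{-l}(a+[0,1]^n)$, $a\in\mathbb Z^n$, the \emph{cells of level $l$}. In each cell that it charges, $\lambda$ is a scaled copy of itself.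

The Fourier transform of $\lambda$ does not decay pointwise in general: writing $pX=d_1+X'$ with $X'\sim\lambda$, we see that $\widehat\lambda(pq)=\widehat\lambda(q)$ for all $q\in\mathbb Z^n$. What is available is a bound on average.

\begin{lemma}\label{lem:energy}
We have $\lambda(B(x,t))\ll t^s$ for all $x\in\mathbb R^n$, $t>0$, and
\[
\int_{|\zeta|\le R}|\widehat\lambda(\zeta)|^2\,d\zeta\ll R^{\sigma_\lambda}\qquad(R\ge1).
\]
\end{lemma}

\begin{proof}
For $t\ge1$ the first bound holds because $\lambda$ has mass $1$. For $t\in(p^{-j-1},p^{-j}]$ with $j\ge0$, each coordinate projection of the ball has length at most $2p^{-j}$, so the ball meets at most $4^n$ cells of level $j$, and \eqref{eq:cells} gives $\lambda(B(x,t))\le4^np^{-sj}\le4^np^st^s$.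

The Fourier transform of $e^{-\pi|\zeta|^2/R^2}$ is $R^ne^{-\pi R^2|x|^2}$. Splitting the $y$-integral into the shells $i/R\le|x-y|<(i+1)/R$, we obtain
\begin{align*}
\int_{|\zeta|\le R}|\widehat\lambda|^2&\le e^\pi\int|\widehat\lambda(\zeta)|^2e^{-\pi|\zeta|^2/R^2}\,d\zeta=e^\pi R^n\iint e^{-\pi R^2|x-y|^2}\,d\lambda(y)\,d\lambda(x)\\
&\ll R^n\sum_{i\ge0}e^{-\pi i^2}\Bigl(\frac{i+1}R\Bigr)^s\ll R^{n-s}.\qedhere
\end{align*}
\end{proof}

\subsection{Decomposition into scales}

Fix $\chi\in C_c^\infty(B(0,2))$ with $\chi\ge0$, $\int\chi=1$ and $\chi\ge c_\chi>0$ on the closed unit ball, and let $\chi_k(x)=p^{kn}\chi(p^kx)$ for $k\ge0$. The function $\chi_k*\lambda$ is the density of $\lambda$ blurred at scale $p^{-k}$. If $\mu$ is a measure on $M$ with a smooth positive density and $p^{-k}$ is comparable to $\delta$, then $\int(\chi_k*\lambda)\,d\mu$ controls $\delta^{-r}\lambda(M^\delta)$; this is made precise in Section~\ref{sec:upper}. So we have to bound these integrals uniformly in $k$, and we do it by showing that the differences between consecutive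 scales decay geometrically. Let
\[
\psi=\chi_1-\chi,\qquad\psi_k(x)=p^{kn}\psi(p^kx)=\chi_{k+1}(x)-\chi_k(x),\qquad G_m=\psi_m*\lambda .
\]
Then $\operatorname{supp}\psi\subset B(0,2)$ and $\int\psi=0$. The real function $G_m$ is the part of $\lambda$ that lives at wavelength $p^{-m}$. Inside a cell of level $l$, scale $l+m$ becomes scale $m$ after magnification:
\begin{equation}\label{eq:rescale}
(\psi_{l+m}*\lambda_a)(y)=p^{ln}\int p^{mn}\psi\bigl(p^m(p^ly-a-x)\bigr)\,d\lambda(x)=p^{ln}G_m(p^ly-a).
\end{equation}

\begin{lemma}\label{lem:G}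
For $m\ge0$ the function $G_m$ is smooth, supported in $[-2,3]^n$, and satisfies $\|\partial^\alpha G_m\|_\infty\ll_\alpha p^{m(n+|\alpha|)}$. For fixed $\theta\in(0,1]$,
\begin{equation}\label{eq:weighted}
\int|\widehat{G_m}(\zeta)|^2(1+|\zeta|)^{-\theta}\,d\zeta\ll p^{m(\sigma_\lambda-\theta)} .
\end{equation}
\end{lemma}

\begin{proof}
The first claims follow from $\operatorname{supp}\lambda\subset[0,1]^n$, $\operatorname{supp}\psi_m\subset B(0,2)$ and $\|\partial^\alpha G_m\|_\infty\le\|\partial^\alpha\psi_m\|_\infty$. Next, $\widehat{G_m}(\zeta)=\widehat\psi(\zeta/p^m)\widehat\lambda(\zeta)$, and $|\widehat\psi(\xi)|\ll\min(|\xi|,|\xi|^{-n})$ because $\psi\in C_c^\infty$ and $\widehat\psi(0)=0$. Since $|\widehat\lambda|\le1$, the region $|\zeta|\le1$ contributes $\ll p^{-2m}\le p^{m(\sigma_\lambda-\theta)}$ to \eqref{eq:weighted}. By Lemma~\ref{lem:energy}, the annuli $R/2\le|\zeta|\le R$ with $R=2^i$, $i\ge1$, contribute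
\[
\ll p^{-2m}\sum_{R\le p^m}R^{\sigma_\lambda-\theta+2}+p^{2nm}\sum_{R>p^m}R^{\sigma_\lambda-\theta-2n}.
\]
Both sums are geometric, with $\sigma_\lambda-\theta+2\ge1$ and $\sigma_\lambda-\theta-2n\le-n$, so each term is $\ll p^{m(\sigma_\lambda-\theta)}$.
\end{proof}

The cancellation $\int\psi=0$ is what pushes the energy of $G_m$ out to frequencies of size $p^m$. With $\chi$ in place of $\psi$, a neighborhood of $\zeta=0$ alone would contribute a positive constant to \eqref{eq:weighted}.

\section{The mechanism on a parabola}\label{sec:parabola}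

This section is not needed for the proofs. Let $n=2$, $\phi(u)=(u,u^2)$, $\varrho\in C_c^\infty((-1,1))$, and let $\mu$ be the image of $\varrho\,du$ under $\phi$. We want geometric decay in $k$ of
\[
P=\int(\psi_k*\lambda)(\phi(u))\varrho(u)\,du=\int\widehat\psi(\zeta/p^k)\,\widehat\lambda(\zeta)\,\overline{\widehat\mu(\zeta)}\,d\zeta .
\]
The first thing to try is the Cauchy--Schwarz inequality on the Fourier side. For nonnegative $\varrho$ we have $\mu(B(x,t))\ll t$, so the proof of Lemma~\ref{lem:energy} gives $\int_{|\zeta|\le R}|\widehat\mu|^2\ll R$, and the result is $|P|\ll p^{k(\sigma_\lambda+1)/2}$. This grows even when $\sigma_\lambda=0$. The reason is that an $L^2$ bound for $\widehat\lambda$ describes averages over many curves, while $P$ concerns a single curve.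

Self-similarity manufactures the missing average. Write $k=l+m$, $h=p^{-l}$ and $G=G_m$. By \eqref{eq:cells} and \eqref{eq:rescale},
\[
P=\sum_aw_a^{(l)}Q_a,\qquad Q_a=p^{2l}\int G\bigl(p^l\phi(u)-a\bigr)\varrho(u)\,du ,
\]
and only the $O(p^l)$ cells within distance $O(h)$ of the parabola contribute. For such a cell pick a parameter $t_a$ with $\phi(t_a)$ within $O(h)$ of the cell, put $x_a=p^l\phi(t_a)-a$, and substitute $u=t_a+hv$:
\[
Q_a=p^l\int G\bigl(x_a+v(1,2t_a)+(0,hv^2)\bigr)\varrho(t_a+hv)\,dv .
\]
When $h$ is much smaller than the wavelength $p^{-m}$ of $G$, this is essentially $p^l\varrho(t_a)$ times the integral of the \emph{same} function $G$ along the line with position $x_a=O(1)$ and slope $2t_a$. One parabola has become $p^l$ lines.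

The mean square of such line integrals over all positions and slopes can be computed. Let $\omega\in C_c^\infty(\mathbb R)$ be real and equal to $1$ on a large interval, and let $I(x,t)=\int G(x+v(1,2t))\omega(v)\,dv$. The Fourier transform of $I(\cdot,t)$ is $\widehat G(\zeta)\,\widehat\omega(-\zeta_1-2t\zeta_2)$, so by Plancherel's theorem
\[
\int_{-1}^1\!\int_{\mathbb R^2}|I(x,t)|^2\,dx\,dt=\int|\widehat G(\zeta)|^2E_0(\zeta)\,d\zeta,\qquad E_0(\zeta)=\int_{-1}^1|\widehat\omega(\zeta_1+2t\zeta_2)|^2\,dt .
\]
A line sees only the frequencies that are almost normal to it, and $E_0(\zeta)$ measures the set of slopes that see $\zeta$. We claim that $E_0(\zeta)\ll(1+|\zeta|)^{-1}$. It is bounded. If $|\zeta_1|\le4|\zeta_2|$, a change of variable gives $E_0(\zeta)\le\|\omega\|_2^2/(2|\zeta_2|)\ll|\zeta|^{-1}$. If $|\zeta_1|>4|\zeta_2|$, then $|\zeta_1+2t\zeta_2|\ge|\zeta_1|/2\ge|\zeta|/3$ for $|t|\le1$, and the decay of $\widehat\omega$ applies. Now \eqref{eq:weighted} with $\theta=1$ shows that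
\begin{equation}\label{eq:model}
\int_{-1}^1\!\int_{\mathbb R^2}|I(x,t)|^2\,dx\,dt\ll p^{-m(1-\sigma_\lambda)} .
\end{equation}
This is the gain. It comes from the turning of the tangent: for a straight segment $t$ is fixed, and $|\widehat\omega(\zeta_1+2t\zeta_2)|^2$ does not decay along the normal direction.

To use \eqref{eq:model} we need the pairs $(x_a,t_a)$ to be evenly spread. We know nothing of this kind about the cells that carry the mass of $\lambda$; how those cells sit along the curve is the original problem at scale $h$. We therefore give up the weights, bound $w^{(l)}_a\le p^{-sl}$, and sum over \emph{all} cells along the parabola. If these sample positions and slopes evenly, then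
\[
|P|\ll p^{-sl}\,p^l\sum_a|I(x_a,t_a)|\ll p^{(2-s)l}\Bigl(p^{-l}\sum_a|I(x_a,t_a)|^2\Bigr)^{1/2}\ll p^{\sigma_\lambda l}\,p^{-m(1-\sigma_\lambda)/2}.
\]
The price of forgetting the weights is $p^{\sigma_\lambda l}$, so we want $l$ small. On the other hand, the positions $x_a$ are governed by $p^l\phi(u)$ modulo $\mathbb Z^2$, and their distribution is tested by the integrals $\int e(p^lq\cdot\phi(u))g(u)\,du$, $q\in\mathbb Z^2\setminus\{0\}$. Curvature makes these decay like a negative power of $p^l$, and this has to beat the size of $G$ and its derivatives, which is a positive power of $p^m$. So $l=Am$ with a large \emph{fixed} $A$ suffices, the loss is $p^{A\sigma_\lambda m}$, and the gain wins as soon as $\sigma_\lambda$ is below a threshold that does not involve $p$.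

In the proof we do not approximate by lines. We expand $\sum_aQ_a^2$ exactly; since $a$ now runs over all of $\mathbb Z^n$, the sum is periodic and has a Fourier series. Its zero mode is the analogue of the left side of \eqref{eq:model}, and the other modes are the errors of equidistribution. The general argument has $|\zeta|^{-1/3}$ in place of $|\zeta|^{-1}$ when $\kappa=2$; we have not tried to optimize exponents.

\section{Finite type and oscillatory integrals}\label{sec:local}

\subsection{The local setting and the main estimate}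

For Theorem~\ref{thm:ext}(iii) we shall slice $M^\delta$ into manifolds parallel to $M$, so we work with a family of charts that depends on a parameter $\nu$. Let $\mathcal N=\{\nu\in\mathbb R^r:|\nu|\le\nu_0\}$ with $\nu_0\ge0$. For Theorem~\ref{thm:main} only $\mathcal N=\{0\}$ is needed, and the reader may ignore $\nu$. Let $U\subset\mathbb R^d$ be open, let $B\subset U$ be a closed ball, let $\kappa\ge1$ be an integer, and let $\phi_\nu(u)\in\mathbb R^n$ and $\varrho_\nu(u)\in\mathbb R$ be smooth in $(u,\nu)$ on a neighborhood of $U\times\mathcal N$. We assume that for all $\nu\in\mathcal N$: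
\begin{enumerate}
\item[(H1)] $|\phi_\nu(u)-\phi_\nu(u')|\ge c_0|u-u'|$ for $u,u'\in B$, with $c_0>0$ independent of $\nu$;
\item[(H2)] for all $u\in B$ and $\eta\in S^{n-1}$ there is $\alpha$ with $1\le|\alpha|\le\kappa$ and $\partial_u^\alpha(\eta\cdot\phi_\nu)(u)\ne0$;
\item[(H3)] $\operatorname{supp}\varrho_\nu$ lies in a compact subset of the interior of $B$ that does not depend on $\nu$.
\end{enumerate}
We extend $\varrho_\nu$ by zero to $\mathbb R^d$; an integrand that contains a factor $\varrho_\nu(u')$ is zero for $u'\notin B$. By compactness every derivative of $\phi_\nu$ and $\varrho_\nu$ is bounded on $B\times\mathcal N$. Put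
\begin{equation}\label{eq:constants}
b=\max(1,\kappa-1),\qquad\beta=\frac1{3b},\qquad A=\frac{3n+3}\beta=9(n+1)b ,
\end{equation}
so that $A$ is an integer and, for $\kappa=\kappa(M)$, the number in \eqref{eq:sigma} is $\sigma(M)=\beta/(2A+1)$. Here $\beta$ is the decay exponent of the oscillatory integrals below and $A$ is the ratio $l/m$. For $\lambda=\lambda_{p,w}$ let
\[
f_k(z,\nu)=\int(\chi_k*\lambda)\bigl(z+\phi_\nu(u)\bigr)\varrho_\nu(u)\,du .
\]
In this section and the next, implied constants may depend on $n,\lambda,\chi,\phi,\varrho,B,\mathcal N$, and on nothing else unless this is said.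

\begin{proposition}\label{prop:key}
Assume \textup{(H1)--(H3)} and $\sigma_\lambda<\beta/(2A+1)$. Then
\[
|f_{k+1}(z,\nu)-f_k(z,\nu)|\ll p^{-ck}\qquad(k\ge0,\ z\in\mathbb R^n,\ \nu\in\mathcal N),
\]
where $c=\bigl(\beta/2-(A+\tfrac12)\sigma_\lambda\bigr)/(A+1)>0$.
\end{proposition}

\subsection{Sublevel sets}

For $\eta\in S^{n-1}$ let $\Psi=\Psi_{\eta,\nu}=\eta\cdot\phi_\nu$. The gradient $\nabla\Psi(u)$ is small exactly when $\eta$ is almost normal to the manifold at $\phi_\nu(u)$. The next lemma says that this happens on a small set of $u$, and it is the only place where (H2) is used. For the parabola it is the bound $|\{|u|\le1:|\eta_1+2\eta_2u|\le\varepsilon\}|\ll\varepsilon$ that was behind the estimate of $E_0$.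

We recall a fact about divided differences. If $g$ is $C^i$ on an interval and $t_0,\dots,t_i$ are distinct points of it, then
\begin{equation}\label{eq:divided}
\sum_{j=0}^ig(t_j)\prod_{j'\ne j}(t_j-t_{j'})^{-1}=\frac{g^{(i)}(t_*)}{i!}
\end{equation}
for some $t_*$ in the interval: the left side is the coefficient of $t^i$ in the polynomial of degree at most $i$ that interpolates $g$ at the $t_j$, and Rolle's theorem applies $i$ times to the difference.

\begin{lemma}\label{lem:sublevel}
Uniformly in $\eta\in S^{n-1}$ and $\nu\in\mathcal N$,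
\[
\bigl|\{u\in B:|\nabla\Psi_{\eta,\nu}(u)|\le\varepsilon\}\bigr|\ll\varepsilon^{1/b}\qquad(0<\varepsilon\le2).
\]
\end{lemma}

\begin{proof}
Fix $(u_0,\nu_1,\eta_1)\in B\times\mathcal N\times S^{n-1}$. By (H2) there is $j\in\{1,\dots,\kappa\}$ such that the polynomial
\[
v\mapsto(v\cdot\nabla)^j\Psi_{\eta_1,\nu_1}(u_0)=\sum_{|\alpha|=j}\frac{j!}{\alpha!}\,\partial^\alpha\Psi_{\eta_1,\nu_1}(u_0)\,v^\alpha
\]
is not identically zero. It is homogeneous, so it is nonzero at some unit vector, which we take as the first coordinate direction after a rotation. By continuity there are a closed cube $Q\subset U$ centered at $u_0$, with sides parallel to the new axes, a neighborhood $W$ of $(\nu_1,\eta_1)$ and a constant $c'>0$ such that $|\partial_1^j\Psi_{\eta,\nu}|\ge c'$ on $Q$ for $(\nu,\eta)\in W$. Finitely many sets $\operatorname{int}Q\times W$ cover the compact set $B\times\mathcal N\times S^{n-1}$, so it suffices to bound the part of the sublevel set in $Q$ for $(\nu,\eta)\in W$. That part is contained in $\{|g|\le\varepsilon\}$, where $g=\partial_1\Psi$.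

If $j=1$, the set is empty for $\varepsilon<c'$, so its measure is at most $|Q|\varepsilon/c'\ll\varepsilon^{1/b}$, using $\varepsilon\le2$ and $b\ge1$.

If $j\ge2$, let $i=j-1\le b$, so that $|\partial_1^ig|\ge c'$ on $Q$. On a segment of $Q$ in the first direction, with coordinate $t$, let $Y$ be the closed set where $|g|\le\varepsilon$, let $T$ be its length, and suppose $T>0$. The function $F(t)=|Y\cap(-\infty,t]|$ is $1$-Lipschitz and increases from $0$ to $T$. Let $t_0=\min Y$, and for $1\le j'\le i$ let $t_{j'}$ be the least $t$ with $F(t)=j'T/i$; it lies in $Y$, because $Y$ is closed and has points in $(t,t_{j'}]$ for every $t<t_{j'}$. The points $t_0,\dots,t_i$ have mutual distances at least $T/i$, so \eqref{eq:divided} gives $c'/i!\le(i+1)\varepsilon(i/T)^i$, that is, $T\ll\varepsilon^{1/i}$. By Fubini's theorem the set has measure $\ll\varepsilon^{1/i}\ll\varepsilon^{1/b}$.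
\end{proof}

\subsection{Two oscillatory integrals}

Part (i) of the next lemma controls the equidistribution of positions, and part (ii) is the substitute for the estimate of $E_0$. The amplitude in (i) will be a rough function whose norm we must track, so we integrate by parts only once.

\begin{lemma}\label{lem:osc}
Let $R\ge1$, $\eta\in S^{n-1}$, $\nu\in\mathcal N$ and $\Psi=\Psi_{\eta,\nu}$.
\begin{enumerate}
\item[(i)] If $g\in C^1(\mathbb R^d)$ is supported in $B$, then $\bigl|\int e(R\Psi(u))g(u)\,du\bigr|\ll R^{-\beta}\|g\|_{C^1}$.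
\item[(ii)] Let $\omega\in C_c^\infty(\mathbb R^d)$. With a constant that may also depend on $\omega$, for all $h\in(0,1]$,
\[
\Bigl|\iint e\Bigl(R\,\frac{\Psi(u+hv)-\Psi(u)}h\Bigr)\varrho_\nu(u)\varrho_\nu(u+hv)\omega(v)\,dv\,du\Bigr|\ll R^{-\beta}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
We discard the set where $\nabla\Psi$ is small and integrate by parts on the rest. Fix $\Gamma\in C_c^\infty(\mathbb R)$ with $0\le\Gamma\le1$, $\Gamma=1$ on $[-1,1]$ and $\operatorname{supp}\Gamma\subset[-4,4]$. Let $\varepsilon=R^{-1/3}\le1$, and on $U$ define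
\[
\Gamma_\varepsilon=\Gamma\bigl(|\nabla\Psi|^2/\varepsilon^2\bigr),\qquad V=(1-\Gamma_\varepsilon)\frac{\nabla\Psi}{|\nabla\Psi|^2},
\]
with $V=0$ where $|\nabla\Psi|<\varepsilon$. The vector field $V$ is smooth, $V\cdot\nabla\Psi=1-\Gamma_\varepsilon$, and on $B$
\[
|V|\le\varepsilon^{-1},\qquad|DV|\ll\varepsilon^{-2}.
\]
Indeed, $|\nabla\Psi|\ge\varepsilon$ on the support of $1-\Gamma_\varepsilon$; the derivative of $\nabla\Psi/|\nabla\Psi|^2$ is $\ll|\nabla\Psi|^{-2}$; and $\nabla\Gamma_\varepsilon=2\varepsilon^{-2}\,\Gamma'(|\nabla\Psi|^2/\varepsilon^2)\,D^2\Psi\,\nabla\Psi$ is $\ll\varepsilon^{-1}$, since $\Gamma'$ vanishes unless $|\nabla\Psi|\le2\varepsilon$. Also $\Gamma_\varepsilon\ne0$ only where $|\nabla\Psi|\le2\varepsilon$, so $\int_B\Gamma_\varepsilon\ll\varepsilon^{1/b}=R^{-\beta}$ by Lemma~\ref{lem:sublevel}.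

(i) Insert $1=\Gamma_\varepsilon+(1-\Gamma_\varepsilon)$. The first part is $\ll R^{-\beta}\sup|g|$. Since $e(R\Psi)(1-\Gamma_\varepsilon)=(2\pi iR)^{-1}V\cdot\nabla e(R\Psi)$, the second part equals
\[
-\frac1{2\pi iR}\int e(R\Psi)\operatorname{div}(gV)\,du\ll R^{-1}\varepsilon^{-2}\|g\|_{C^1}=R^{-1/3}\|g\|_{C^1}\le R^{-\beta}\|g\|_{C^1}.
\]

(ii) Insert $1=\Gamma_\varepsilon(u+hv)+(1-\Gamma_\varepsilon(u+hv))$. In the first part fix $v$ and integrate in $u'=u+hv\in B$; this gives $\ll R^{-\beta}$ for each $v\in\operatorname{supp}\omega$. In the second part fix $u\in B$ and integrate by parts in $v$. The factor $h^{-1}$ in the phase cancels the factor $h$ from the chain rule: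
\[
\nabla_v\,e\bigl(Rh^{-1}\Psi(u+hv)\bigr)=2\pi iR\,(\nabla\Psi)(u+hv)\,e\bigl(Rh^{-1}\Psi(u+hv)\bigr).
\]
So the $v$-integral has absolute value at most $(2\pi R)^{-1}|\varrho_\nu(u)|$ times the integral of $|\operatorname{div}_v(\varrho_\nu(u+hv)\omega(v)V(u+hv))|$ over $\operatorname{supp}\omega$. This divergence is $\ll\varepsilon^{-2}$ because $h\le1$, and the second part is $\ll R^{-1}\varepsilon^{-2}\le R^{-\beta}$.
\end{proof}

\section{Proof of the main estimate}\label{sec:key}

We prove Proposition~\ref{prop:key}. Fix $z$ and $\nu$, drop $\nu$ from the notation, and let $P=f_{k+1}(z)-f_k(z)$. For $k\le A$ we have $|P|\le\|\psi_k\|_\infty\|\varrho\|_{L^1}\ll p^{An}\ll1$, which suffices. For $k\ge A+1$ write $k=(A+1)m+k_0$ with $m\ge1$ and $0\le k_0\le A$, and put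
\[
l=Am+k_0,\qquad h=p^{-l},\qquad G=G_m,
\]
so that $k=l+m$.

\subsection{From the weighted sum to a complete square sum}

By \eqref{eq:cells} and \eqref{eq:rescale},
\[
P=\sum_aw_a^{(l)}Q_a,\qquad Q_a=p^{ln}\int G\bigl(p^l(z+\phi(u))-a\bigr)\varrho(u)\,du .
\]
Define $Q_a$ by this formula for all $a\in\mathbb Z^n$. Only $O(p^{ld})$ of these numbers are nonzero. Indeed, $B$ is covered by $O(p^{ld})$ balls of radius $h$; as $u$ runs through the part of $B$ in one of them, $p^l(z+\phi(u))$ stays in a ball of radius $O(1)$ because $\phi$ is Lipschitz on $B$; and such a ball meets $a+[-2,3]^n$ for $O(1)$ values of $a$. Using $w_a^{(l)}\le p^{-sl}$ and the Cauchy--Schwarz inequality,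
\begin{equation}\label{eq:CS}
|P|\le p^{-sl}\sum_{a\in\mathbb Z^n}|Q_a|\ll p^{-sl}p^{ld/2}S^{1/2},\qquad S=\sum_{a\in\mathbb Z^n}Q_a^2 .
\end{equation}
The digit weights of the first $l$ levels are gone; $\lambda$ remains only in $G$. We shall prove
\begin{equation}\label{eq:S}
S\ll p^{2ln-ld}\,p^{m(\sigma_\lambda-\beta)} .
\end{equation}

\subsection{Fourier expansion of the square sum}

Expanding the squares leads to the locally finite sum
\[
H(x,y)=\sum_{a\in\mathbb Z^n}G(x-a)\,G(x-a+y)\qquad(x,y\in\mathbb R^n),
\]
which is smooth and $\mathbb Z^n$-periodic in $x$. Unfolding the sum over $a$ in $\int_{[0,1]^n}H(x,y)e(-q\cdot x)\,dx$ shows that its Fourier coefficients are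
\[
\Theta_q(y)=\int_{\mathbb R^n}G(x)G(x+y)e(-q\cdot x)\,dx\qquad(q\in\mathbb Z^n).
\]
They vanish for $|y|>C_0=5\sqrt n$, the diameter of $[-2,3]^n$. For $q\ne0$ choose a coordinate with $|q_i|\ge|q|/\sqrt n$ and integrate by parts $n+1$ times in $x_i$. By Lemma~\ref{lem:G}, the two factors $G$ cost $p^{2nm}$, the $n+1$ derivatives cost $p^{(n+1)m}$, and one derivative in $y$ costs $p^m$, so
\begin{equation}\label{eq:Theta}
|\Theta_q(y)|+|\nabla\Theta_q(y)|\ll p^{(3n+2)m}|q|^{-n-1}\qquad(q\ne0).
\end{equation}
A continuous periodic function with absolutely summable Fourier coefficients is the sum of its Fourier series. Hence $H(x,y)=\sum_q\Theta_q(y)e(q\cdot x)$, uniformly in $(x,y)$, and we may integrate term by term. With $x=p^l(z+\phi(u))$ and $y=p^l(\phi(u')-\phi(u))$ we obtain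
\[
S=p^{2ln}\iint H(x,y)\varrho(u)\varrho(u')\,du\,du'=p^{2ln}\sum_{q\in\mathbb Z^n}e(p^lq\cdot z)J_q,
\]
\[
J_q=\iint e\bigl(p^lq\cdot\phi(u)\bigr)\,\Theta_q\bigl(p^l(\phi(u')-\phi(u))\bigr)\varrho(u)\varrho(u')\,du\,du' .
\]
The translation $z$ survives only in factors of modulus one; this is the source of the uniformity in $z$. Substitute $u'=u+hv$ and let
\[
\Delta_v(u)=h^{-1}\bigl(\phi(u+hv)-\phi(u)\bigr),\qquad g_{q,v}(u)=\Theta_q(\Delta_v(u))\varrho(u)\varrho(u+hv).
\]
By (H1), $|\Delta_v(u)|\ge c_0|v|$ when $u,u+hv\in B$. So $g_{q,v}=0$ for $|v|>C_1=C_0/c_0$, and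
\begin{equation}\label{eq:Jq}
J_q=h^d\int_{|v|\le C_1}\int e\bigl(p^lq\cdot\phi(u)\bigr)g_{q,v}(u)\,du\,dv .
\end{equation}
This is the only use of (H1): two points of the manifold interact only if their parameters are within $O(h)$.

\subsection{The modes $q\ne0$}

In \eqref{eq:Jq} the phase oscillates at frequency $p^l|q|$, while the amplitude, as a function of $u$, varies at a rate that depends on $m$ only. To see this, note that $g_{q,v}$ is smooth on $\mathbb R^d$ and supported in $B$ by (H3), and that for $u,u+hv\in B$ and $|v|\le C_1$ the convexity of $B$ gives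
\[
|D_u\Delta_v(u)|=h^{-1}|D\phi(u+hv)-D\phi(u)|\ll|v|\ll1 .
\]
So $\|g_{q,v}\|_{C^1}\ll p^{(3n+2)m}|q|^{-n-1}$ by \eqref{eq:Theta}. Lemma~\ref{lem:osc}(i) with $R=p^l|q|$ and $\eta=q/|q|$ yields
\begin{equation}\label{eq:nonzero}
\sum_{q\ne0}|J_q|\ll h^dp^{(3n+2)m-\beta l}\sum_{q\ne0}|q|^{-n-1-\beta}\ll h^dp^{-m},
\end{equation}
because $\beta l\ge\beta Am=(3n+3)m$. This inequality is the reason for the choice of $A$.

\subsection{The mode $q=0$}

Here \eqref{eq:Jq} has no oscillating factor, and the gain must come from the structure of $\Theta_0$. Since $G$ is real, Parseval's identity gives $\Theta_0(y)=\int|\widehat G(\zeta)|^2e(\zeta\cdot y)\,d\zeta$. Fix $\omega\in C_c^\infty(\mathbb R^d)$ with $\omega=1$ on $|v|\le C_1$. Since $g_{0,v}=0$ for $|v|>C_1$, we have $J_0=h^d\iint g_{0,v}(u)\omega(v)\,dv\,du$ with $v$ integrated over $\mathbb R^d$. The smooth cutoff keeps the localization in $v$, which is no longer visible for an individual frequency $\zeta$. As $|\widehat G|^2$ is integrable, Fubini's theorem gives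
\[
J_0=h^d\int|\widehat G(\zeta)|^2E(\zeta)\,d\zeta,\qquad E(\zeta)=\iint e\bigl(\zeta\cdot\Delta_v(u)\bigr)\varrho(u)\varrho(u+hv)\omega(v)\,dv\,du .
\]
We have $E\ll1$, and for $|\zeta|\ge1$ Lemma~\ref{lem:osc}(ii) with $R=|\zeta|$ and $\eta=\zeta/|\zeta|$ gives $E(\zeta)\ll|\zeta|^{-\beta}$. Thus $E(\zeta)\ll(1+|\zeta|)^{-\beta}$, and \eqref{eq:weighted} with $\theta=\beta$ gives $|J_0|\ll h^dp^{m(\sigma_\lambda-\beta)}$. Since $p^{-m}\le p^{m(\sigma_\lambda-\beta)}$, this and \eqref{eq:nonzero} prove \eqref{eq:S}.

\subsection{Loss against gain}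

Inserting \eqref{eq:S} in \eqref{eq:CS}, the powers $p^{\pm ld/2}$ cancel and
\[
|P|\ll p^{(n-s)l}\,p^{m(\sigma_\lambda-\beta)/2}\le p^{A\sigma_\lambda}\,p^{-m\left(\beta/2-(A+1/2)\sigma_\lambda\right)},
\]
where we used $l\le Am+A$. The hypothesis $\sigma_\lambda<\beta/(2A+1)$ enters only now: it says that the bracket in the exponent is positive. The bracket equals $(A+1)c$, and $m\ge k/(A+1)-1$, so $|P|\ll p^{-ck}$. This proves Proposition~\ref{prop:key}. \qed

\section{The upper bound}\label{sec:upper}

Let $M$ be compact and of finite type, with or without boundary, let $\kappa=\kappa(M)$, and let $\lambda=\lambda_{p,w}$ with $\sigma_\lambda<\sigma(M)$. We show that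
\begin{equation}\label{eq:upper}
\lambda((M+z)^\delta)\ll\delta^{n-d}\qquad(z\in\mathbb R^n,\ 0<\delta<1).
\end{equation}
This contains Theorem~\ref{thm:ext}(i), and for $z=0$ and uniform weights on $D$, where $\sigma_\lambda=n-\dim_{\mathrm H}\lambda$, it is Theorem~\ref{thm:main}.

\subsection{Charts}\label{sub:charts}

Let $y\in M$ and let $\phi$ be a parametrization with $\phi(u_0)=y$. If $y$ is a boundary point, extend $\phi$ to a smooth map on an open neighborhood of $u_0$ in $\mathbb R^d$; the derivatives at $u_0$ do not change. Let $U$ be an open neighborhood of $u_0$ on which $\phi$ is smooth and let $B\subset U$ be a closed ball centered at $u_0$. For small $B$, hypotheses (H1) and (H2) hold with $\mathcal N=\{0\}$.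

For (H1), let $|D\phi(u_0)v|\ge2c_0|v|$ for all $v$, and take $B$ so small that $\|D\phi-D\phi(u_0)\|\le c_0$ on $B$. Integrating along the segment from $u'$ to $u$ gives $|\phi(u)-\phi(u')-D\phi(u_0)(u-u')|\le c_0|u-u'|$, hence $|\phi(u)-\phi(u')|\ge c_0|u-u'|$. For (H2), the continuous function $(u,\eta)\mapsto\max_{1\le|\alpha|\le\kappa}|\partial^\alpha(\eta\cdot\phi)(u)|$ is positive on $\{u_0\}\times S^{n-1}$ by the definition of $\kappa$, hence on $B\times S^{n-1}$ for small $B$ by the compactness of the sphere.

Let $B'$ be the concentric closed ball of half the radius. Then $\phi(B')$ contains a neighborhood of $y$ in $M$, so finitely many charts $\phi_i,U_i,B_i,B_i'$ satisfy $M\subset\bigcup_i\phi_i(B_i')$. Choose $\varrho_i\ge0$ in $C_c^\infty(\operatorname{int}B_i)$ and $r_0\in(0,1]$ with $\varrho_i=1$ on the $r_0$-neighborhood of $B_i'$, and let $\mu$ be the sum of the images of $\varrho_i\,du$ under $\phi_i$. If $M$ has a boundary, $\mu$ spills over it, which does no harm because we need only a lower bound: there is $c_2>0$ with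
\begin{equation}\label{eq:lower}
\mu(B(y,\delta))\ge c_2\delta^d\qquad(y\in M,\ 0<\delta\le1).
\end{equation}
Indeed, let $y=\phi_i(u)$ with $u\in B_i'$, and let $L\ge1$ be a common Lipschitz constant of the $\phi_i$ on $B_i$. If $|u'-u|<r_0\delta/L$, then $\varrho_i(u')=1$ and $|\phi_i(u')-y|<\delta$. So $\mu(B(y,\delta))$ is at least the volume of a ball of radius $r_0\delta/L$ in $\mathbb R^d$.

\subsection{Proof of \eqref{eq:upper}}

Let $\Phi_k(z)=\int(\chi_k*\lambda)(z+y)\,d\mu(y)$, the sum over the charts of the functions $f_k(z,0)$. Since $\Phi_0\le\|\chi\|_\infty\,\mu(\mathbb R^n)$ and $\sum_kp^{-ck}<\infty$, Proposition~\ref{prop:key} gives $\Phi_k(z)\ll1$ uniformly in $k\ge0$ and $z$.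

For $\delta>\frac12$ the bound \eqref{eq:upper} holds because $\lambda$ has mass $1$. Let $\delta\le\frac12$ and choose $k\ge0$ with $p^{-k-1}<2\delta\le p^{-k}$. If $x\in(M+z)^\delta$, pick $y_0\in M$ with $|x-z-y_0|<\delta$. Every $y\in B(y_0,\delta)$ satisfies $|z+y-x|<2\delta\le p^{-k}$, so $\chi_k(z+y-x)\ge c_\chi p^{kn}$, and by \eqref{eq:lower}
\[
\int\chi_k(z+y-x)\,d\mu(y)\ge c_\chi p^{kn}c_2\delta^d\ge c_\chi c_2(2p)^{-n}\delta^{d-n}.
\]
The left side is nonnegative for every $x$, and its integral against $d\lambda(x)$ is $\Phi_k(z)$. Hence $\delta^{d-n}\lambda((M+z)^\delta)\ll\Phi_k(z)\ll1$. \qed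

\section{Density, asymptotics and dimension}\label{sec:asymp}

We prove parts (ii)--(iv) of Theorem~\ref{thm:ext}. Now $M$ has no boundary. Then $r\ge1$, since otherwise $M$ would be a nonempty open and compact subset of $\mathbb R^n$.

\subsection{Slicing the tube}

An asymptotic formula requires an exact description of $M^\delta$, and this is where the absence of a boundary is used. The tubular neighborhood theorem states that for a compact submanifold $M\subset\mathbb R^n$ without boundary there is $\nu_*>0$ such that $(y,\mathbf n)\mapsto y+\mathbf n$ is a diffeomorphism from the set of normal vectors $\mathbf n\perp T_yM$ of length less than $\delta$ onto $M^\delta$, for every $\delta\le\nu_*$.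

Take charts $\phi_i,U_i,B_i,B_i'$ as in Section~\ref{sub:charts}, with $U_i$ so small that there is a smooth orthonormal frame $\mathbf n_{i,1}(u),\dots,\mathbf n_{i,r}(u)$ of the normal space at $\phi_i(u)$, $u\in U_i$. Let $\{\vartheta_i\}$ be a smooth partition of unity on $M$ with $\operatorname{supp}\vartheta_i\subset\phi_i(\operatorname{int}B_i)$, and put
\[
\phi_{i,\nu}(u)=\phi_i(u)+\sum_{j=1}^r\nu_j\mathbf n_{i,j}(u),\qquad\varrho_{i,\nu}(u)=\vartheta_i(\phi_i(u))\operatorname{Jac}_i(u,\nu),
\]
where $\operatorname{Jac}_i$ is the absolute value of the Jacobian determinant of $(u,\nu)\mapsto\phi_{i,\nu}(u)$. For $|\nu|<\nu_*$ the determinant does not vanish, so $\varrho_{i,\nu}$ is smooth, and (H3) holds. All $u$-derivatives of $\phi_{i,\nu}-\phi_i$ of order at most $\kappa$ are $O(|\nu|)$ on $B_i$. So for small $\nu_0\in(0,\min(\nu_*/2,1)]$ and $|\nu|\le\nu_0$, (H1) holds with half the constant of $\phi_i$, because $\phi_{i,\nu}-\phi_i$ has Lipschitz constant $O(|\nu|)$ on the convex set $B_i$; and (H2) holds because $\max_{1\le|\alpha|\le\kappa}|\partial^\alpha(\eta\cdot\phi_i)(u)|$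 has a positive minimum on $B_i\times S^{n-1}$. Changing variables in each chart, we get for bounded measurable $g$ and $\delta\le\nu_0$
\begin{equation}\label{eq:tube}
\int_{M^\delta}g\,dx=\int_{|\nu|<\delta}\sum_i\int g(\phi_{i,\nu}(u))\varrho_{i,\nu}(u)\,du\,d\nu .
\end{equation}
At $\nu=0$ the columns of the Jacobian matrix are $\partial_1\phi_i,\dots,\partial_d\phi_i$ and an orthonormal frame orthogonal to them. So $\operatorname{Jac}_i(u,0)=\det(D\phi_i^{T}D\phi_i)^{1/2}$ is the density of $\mathrm{vol}_M$ in the chart, and the inner sum in \eqref{eq:tube} at $\nu=0$ is $\int_Mg\,d\mathrm{vol}_M$.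

Let $\lambda_k=\chi_k*\lambda$ and $F_k(z,\nu)=\sum_i\int\lambda_k(z+\phi_{i,\nu}(u))\varrho_{i,\nu}(u)\,du$. Summing Proposition~\ref{prop:key} over charts and scales, and using $|\lambda_k|+|\nabla\lambda_k|\ll p^{(n+1)k}$, we have on $\mathbb R^n\times\mathcal N$
\begin{equation}\label{eq:F}
|F_k-F_j|\ll p^{-cj}\quad(k\ge j\ge0),\qquad|\nabla_zF_j|+|\nabla_\nu F_j|\ll p^{(n+1)j}.
\end{equation}

\subsection{Proof of (ii)}

By \eqref{eq:F}, $F_k(\cdot,0)$ converges uniformly to a function $f$ with $|F_k(\cdot,0)-f|\ll p^{-ck}$, and $f$ is bounded because $F_0$ is. On the other hand,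
\[
F_k(z,0)=\iint\chi_k\bigl(z-(x-y)\bigr)\,d\lambda(x)\,d\mathrm{vol}_M(y)=(\chi_k*\Lambda)(z).
\]
For $g\in C_c(\mathbb R^n)$, the integral $\int g\,F_k(\cdot,0)\,dz=\iint g(x+x')\chi_k(x')\,dx'\,d\Lambda(x)$ tends to $\int g\,d\Lambda$ by the uniform continuity of $g$, and it tends to $\int gf\,dz$ by uniform convergence. So $f$ is the density of $\Lambda$. By \eqref{eq:F}, $|f(z)-f(z')|\ll p^{-ck}+p^{(n+1)k}|z-z'|$ for all $k\ge0$. For $0<|z-z'|\le1$ choose $k$ with $p^k\le|z-z'|^{-1/(n+1+c)}<p^{k+1}$; then both terms are $\ll|z-z'|^{c/(n+1+c)}$. Thus $f$ is H\"older continuous with exponent $c/(n+1+c)$.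

\subsection{Proof of (iii)}

We compare the slice $\nu$ with the slice $0$ at an intermediate scale $j$, coarse enough that $F_j$ does not notice a shift of size $\delta$. Let $\delta\le\nu_0/2$ and choose $j\ge0$ with $p^j\le\delta^{-1/(n+2)}<p^{j+1}$. Then $p^{(n+1)j}\delta\le\delta^{1/(n+2)}$ and $p^{-cj}\ll\delta^{c/(n+2)}$. For $k\ge j$ and $|\nu|\le2\delta$, \eqref{eq:F} gives
\[
F_k(z,\nu)=F_j(z,\nu)+O(p^{-cj})=F_j(z,0)+O\bigl(p^{(n+1)j}\delta+p^{-cj}\bigr)=f(z)+O(\delta^{c_1})
\]
with $c_1=\min(1,c)/(n+2)$. Integrating over $|\nu|<\delta'$ and using \eqref{eq:tube},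
\begin{equation}\label{eq:blurred}
\int_{M^{\delta'}}\lambda_k(z+x)\,dx=V_r(\delta')^r\bigl(f(z)+O(\delta^{c_1})\bigr)\qquad(k\ge j,\ 0<\delta'\le2\delta),
\end{equation}
with a constant independent of $k,\delta',z$. It remains to remove the blur. The function $\lambda_k$ is the density of $X+Z_k$, where $X\sim\lambda$ and $Z_k$ is independent of $X$ with density $\chi_k$, so that $|Z_k|\le t_k=2p^{-k}$. The left side of \eqref{eq:blurred} is $\mathbb P(X+Z_k-z\in M^{\delta'})$. By the triangle inequality, for $t_k<\delta$,
\[
\mathbb P(X+Z_k-z\in M^{\delta-t_k})\le\lambda((M+z)^\delta)\le\mathbb P(X+Z_k-z\in M^{\delta+t_k}).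
\]
Apply \eqref{eq:blurred} with $\delta'=\delta\pm t_k$ and let $k\to\infty$.

\subsection{Proof of (iv)}

Here we need a lower bound for the mass of balls centered on $K_{p,D}$, and for this we use that the weights are uniform. Let $0<\delta<1$ and let $x_1,\dots,x_N\in K_{p,D}\cap(M+z)$ have mutual distances at least $\delta$. The balls $B(x_i,\delta/2)$ are disjoint and contained in $(M+z)^\delta$. Let $j\ge1$ be minimal with $p^{-j}\sqrt n<\delta/2$, so that $p^{-j}\ge\delta/(2p\sqrt n)$. The first $j$ digits of an expansion of $x_i$ with digits in $D$ determine a cell of level $j$ that contains $x_i$, has diameter less than $\delta/2$, and has weight $(\#D)^{-j}=p^{-sj}$ in \eqref{eq:cells}. So $\lambda(B(x_i,\delta/2))\ge p^{-sj}\gg\delta^s$. By part (i), $N\delta^s\ll\delta^r$, that is, $N\ll\delta^{-(s-r)}$, and the upper box dimension is at most $s-r$. This completes the proof of Theorem~\ref{thm:ext}. \qed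

\section{Curves that are very tangent to an axis}\label{sec:limits}

We prove Proposition~\ref{prop:limits}. The idea is to localize the example of the segment from the introduction: a curve that is tangent to the horizontal axis to high order stays within $\delta$ of it along a long arc.

Let $2\le p'<p$ and $D=\{0,\dots,p-1\}\times\{0,\dots,p'-1\}$. The two coordinates of a digit are independent and the first is unrestricted, so $\lambda_{p,D}$ is the product of Lebesgue measure on $[0,1]$ with the law $\lambda'$ of $\sum_jd_j'p^{-j}$, where the $d'_j$ are independent and uniform on $\{0,\dots,p'-1\}$. We have $\dim_{\mathrm H}\lambda_{p,D}=2-\tau$ with $\tau=1-\log p'/\log p$. Taking for $p'$ and $p$ powers of $2$, we see that every rational number in $(0,1)$ occurs as $\tau$. If $0<\varepsilon<1$ and $p^{-j}\le\varepsilon<p^{-j+1}$, then $[0,\varepsilon]$ contains all points whose first $j$ digits vanish, so $\lambda'([0,\varepsilon])\ge(p')^{-j}=p^{-j(1-\tau)}\gg\varepsilon^{1-\tau}$.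

Suppose that a curve $M$ contains the graph of a function $g$ over $[0,\ell]$, with $\ell\le1$ and $0\le g\le\delta/2$ there. For $(x_1,x_2)\in[0,\ell]\times[0,\delta/2]$ both $x_2$ and $g(x_1)$ lie in $[0,\delta/2]$, so the point lies in $M^\delta$. Hence
\begin{equation}\label{eq:box}
\lambda_{p,D}(M^\delta)\ge\ell\,\lambda'([0,\delta/2])\gg\ell\,\delta^{1-\tau}.
\end{equation}

\begin{proof}[Proof of \textup{(a)}]
Let $\Pi(x)=x_1^N+(x_2-1)^N-1$. Since $N$ is even, $M_N=\{\Pi=0\}$ is bounded, hence compact, and it is a smooth curve because $\nabla\Pi$ vanishes only at $(0,1)\notin M_N$.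

We show that $\kappa(y,\eta)\le N$. If $\eta$ is not normal to $M_N$ at $y$, then $\kappa(y,\eta)=1$. Let $\eta$ be normal and $v$ a unit tangent vector. Near $y$ the curve is parametrized by $t\mapsto y+tv+\gamma(t)\eta$, and $\kappa(y,\eta)$ is the order of vanishing of $\gamma$ at $0$. The function $(t,t')\mapsto\Pi(y+tv+t'\eta)$ vanishes for $t'=\gamma(t)$ and has nonzero $t'$-derivative at the origin, so by Taylor's formula in $t'$ it equals $(t'-\gamma(t))\,\Upsilon(t,t')$ with $\Upsilon$ smooth and $\Upsilon(0,0)\ne0$. Setting $t'=0$ shows that $\gamma$ vanishes to the same order as $\Pi(y+tv)$. This is a polynomial in $t$ of degree $N$ with leading coefficient $v_1^N+v_2^N>0$, so the order is at most $N$. At the origin $\Pi(t,0)=t^N$. Thus $M_N$ is of finite type and $\kappa(M_N)=N$.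

The curve contains the graph of $g(x_1)=1-(1-x_1^N)^{1/N}$ over $[0,1]$, and $0\le g(x_1)\le x_1^N$ because $t\le t^{1/N}\le1$ for $t\in[0,1]$. So \eqref{eq:box} with $\ell=(\delta/2)^{1/N}$ gives $\lambda_{p,D}(M_N^\delta)\gg\delta^{1+1/N-\tau}$, which is not $\ll\delta$ when $\tau>1/N$. If some $\sigma>1/N$ were admissible, a rational $\tau\in(1/N,\min(\sigma,1))$ would give a measure of dimension $2-\tau>2-\sigma$ that violates the bound. Finally, a $\sigma>0$ that did not depend on $M$ would exceed $1/N$ for large $N$.
\end{proof}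

\begin{proof}[Proof of \textup{(b)}]
Let $g(x_1)=e^{-1/x_1^2}$, $g(0)=0$, a smooth function. We take a closed smooth curve $M$ that coincides with the graph of $g$ near the origin. To construct one, use polar coordinates centered at $(0,1)$. At the origin the graph is horizontal and the ray from $(0,1)$ is vertical, so near the origin the radius is a smooth positive function of the angle; extend it, by a cutoff, to a smooth positive $2\pi$-periodic function. For $0\le x_1\le\ell=(\log(2/\delta))^{-1/2}$ we have $g(x_1)\le\delta/2$, so for small $\delta$ the bound \eqref{eq:box} gives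
\[
\delta^{-1}\lambda_{p,D}(M^\delta)\gg(\log(2/\delta))^{-1/2}\delta^{-\tau},
\]
which is unbounded as $\delta\to0$ for every $\tau>0$. Since $\tau$ can be arbitrarily small, no $\sigma>0$ is admissible for $M$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Yu} Han Yu, \emph{Missing digits points near manifolds}, arXiv:2309.00130 (2023).
\end{thebibliography}
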